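
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Homogeneously incompatible sets of gradients\\ that are not incompatible}


\begin{abstract}
Disjoint closed sets $K_1,\dots,K_N$ of $m\times n$ matrices are incompatible if no gradient Young measure supported in their union can involve more than one of them, and homogeneously incompatible if this holds for homogeneous gradient Young measures. Ball and James posed the question whether the second property implies the first. We show that it does not, even for finite sets: for all $m\ge4$, $n\ge2$ and $N\ge 2$ there are finite sets that are homogeneously incompatible but not incompatible. In the example a flat interface separates the single gradient $0$ from a map that oscillates self-similarly, with frequency doubling toward the interface. A combination of $2\times2$ minors shows that the gradients of this map cannot fill a layer between two regions where the gradient is $0$,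 and averages of the same minors exclude homogeneous mixtures. A simpler example with an unbounded set works for $m\ge3$ and $2\le p<\infty$.
\end{abstract}

\section{The question and the answer}

Let $m,n\ge2$, let $M^{m\times n}$ be the space of real $m\times n$ matrices, let $\Omega\subset\mathbb R^n$ be a bounded Lipschitz domain, and let $1\le p\le\infty$. A sequence of measurable maps $G^{(k)}:\Omega\to M^{m\times n}$ \emph{generates} the Young measure $(\nu_x)_{x\in\Omega}$ if $F(G^{(k)})$ converges weakly* in $L^\infty(\Omega)$ to $x\mapsto\int F\,d\nu_x$ for every continuous $F$ with compact support. A family $(\nu_x)_{x\in\Omega}$ of probability measures on $M^{m\times n}$ is an \emph{$L^p$ gradient Young measure} if it is generated by gradients $Dy^{(k)}$, where $y^{(k)}\rightharpoonup y$ weakly in $W^{1,p}(\Omega;\mathbb R^m)$ (weakly* if $p=\infty$). For $p=1$ this means in particular that $(Dy^{(k)})$ is equiintegrable. It is \emph{homogeneous} if $\nu_x=\nu$ does not depend on $x$.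

\begin{definition}
Let $N\ge2$ and let $K_1,\dots,K_N\subset M^{m\times n}$ be nonempty, closed and disjoint. They are
\begin{itemize}
\item[(i)] \emph{$L^p$ incompatible} if, whenever $(\nu_x)_{x\in\Omega}$ is an $L^p$ gradient Young measure with $\operatorname{supp}\nu_x\subset\bigcup_rK_r$ for a.e.\ $x\in\Omega$, there is some $i$ with $\operatorname{supp}\nu_x\subset K_i$ for a.e.\ $x\in\Omega$;
\item[(ii)] \emph{homogeneously $L^p$ incompatible} if, whenever $\nu$ is a homogeneous $L^p$ gradient Young measure with $\operatorname{supp}\nu\subset\bigcup_rK_r$, there is some $i$ with $\operatorname{supp}\nu\subset K_i$.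
\end{itemize}
\end{definition}

Both notions are independent of $\Omega$, and for compact $K_r$ they are also independent of $p\in[1,\infty]$; see \cite{BJ}. In the compact case we therefore drop $L^p$ from the terminology. Clearly (i) implies (ii). The question posed in \cite{BJ} is whether (ii) implies (i), for closed sets and in particular for compact sets.

The definitions ask whether gradients from different $K_r$ can coexist: in (ii), as a fine mixture with the same statistics at every point; in (i), in any way at all, for instance in two macroscopic regions separated by an interface. The simplest interfaces suggest that the answer is yes. Suppose that $Y$ has gradient in $K_1$ below the hyperplane $\{x_2=0\}$ and in $K_2$ above it, and that at some point $x_0$ of the hyperplane $DY$ has limits $A$ from below and $B$ from above. Then $A\in K_1$ and $B\in K_2$, since these sets are closed. Near $x_0$ the gradient is bounded, so $Y$ is Lipschitz there, and the rescaled maps $x\mapsto\varepsilon^{-1}(Y(x_0+\varepsilon x)-Y(x_0))$ converge locally uniformly, as $\varepsilon\to0$, to the map equal to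 $Ax$ for $x_2<0$ and to $Bx$ for $x_2>0$. The limit is continuous, so $B-A=a\otimes e_2$ for some $a\in\mathbb R^m$. Then fine layers normal to $e_2$, alternating between the gradients $A$ and $B$ in the volume proportions $1-\lambda$ and $\lambda$, generate the homogeneous gradient Young measure $(1-\lambda)\delta_A+\lambda\delta_B$, and $K_1,K_2$ are not homogeneously incompatible. So in a counterexample of this form the gradient must fail, at every point of the interface, to have a limit from at least one side. We construct such a map, and the answer is no.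

Let $E\in M^{m\times n}$, $m\ge4$, be the matrix with $E_{31}=E_{42}=1$ and all other entries $0$.

\begin{theorem}\label{thm:finite}
Let $m\ge4$, $n\ge2$ and $N\ge2$. There are a finite set $K_2\subset M^{m\times n}$ and a Lipschitz map $Y:\mathbb R^n\to\mathbb R^m$ with
\[
DY=0\ \text{ a.e.\ in }\{x_2<0\},\qquad DY\in K_2\ \text{ a.e.\ in }\{x_2>0\},
\]
such that, for all $0<c_3<\dots<c_N$, the sets
\[
K_1=\{0\},\qquad K_2,\qquad K_r=\{-c_rE\}\quad(3\le r\le N)
\]
are homogeneously incompatible but not incompatible.
\end{theorem}

\begin{theorem}\label{thm:unbounded}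
Let $m\ge3$, $n\ge2$ and $2\le p<\infty$. There are disjoint closed sets $K_1=\{0\}$ and $K_2$ (unbounded) in $M^{m\times n}$ that are homogeneously $L^p$ incompatible but not $L^p$ incompatible.
\end{theorem}

\begin{corollary}
Homogeneous $L^p$ incompatibility does not in general imply $L^p$ incompatibility, and for compact sets homogeneous incompatibility does not in general imply incompatibility. Finite counterexamples exist for all $m\ge4$, $n\ge2$, $N\ge2$ and all $p\in[1,\infty]$.
\end{corollary}

\begin{proof}
The sets in Theorem~\ref{thm:finite} are finite, hence compact, so they are homogeneously $L^p$ incompatible but not $L^p$ incompatible for every $p\in[1,\infty]$.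
\end{proof}

We do not settle the compact case for $m\in\{2,3\}$, nor the closed cases with $m\in\{2,3\}$ that Theorem~\ref{thm:unbounded} does not cover.

Section~\ref{sec:layers} explains how a set $K_2$ can be prevented from filling layers between regions of gradient $0$, and derives a criterion for homogeneous incompatibility of $\{0\}$ and $K_2$. Section~\ref{sec:unbounded} applies it to the simplest map and proves Theorem~\ref{thm:unbounded}. Sections~\ref{sec:lipschitz} and~\ref{sec:finite} construct a Lipschitz map, first with a compact and then with a finite set of gradients. Section~\ref{sec:N} adds the sets $K_3,\dots,K_N$ and completes the proof of Theorem~\ref{thm:finite}.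

\section{Minors and layers}\label{sec:layers}

Only minors from the first two columns are used. For $X\in M^{m\times n}$ put
\[
M_{ij}(X)=X_{i1}X_{j2}-X_{i2}X_{j1}.
\]

\subsection{The mechanism}\label{sub:mechanism}

Let $n=2$ and write $(x,t)$ for $(x_1,x_2)$. Let $K_2$ be a compact set on which, for some fixed row $\ell$ and some linear combination $P$ of the minors $M_{ij}$,
\begin{equation}\label{eq:cond}
X_{\ell1}=0,\qquad X_{\ell2}=1,\qquad P(X)>0 .
\end{equation}
Let $y$ be a Lipschitz map on $\mathbb R^2$, with Lipschitz constant $L$, whose gradient lies in $\{0\}\cup K_2$ a.e. The component $y_\ell$ then depends on $t$ only and has slope $0$ or $1$, so which of the two phases occurs at $(x,t)$ depends on $t$ only. Can a layer $0<t<T$ of the phase $K_2$ lie between two layers of the phase $0$? If it does, $y$ is constant on the line $t=0$ and constant on the line $t=T$. By Stokes' theorem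
\[
\int_{(-R,R)\times(0,T)}M_{ij}(Dy)\,dx\,dt=\oint y_i\,dy_j .
\]
We may subtract constants so that $y=0$ on $t=0$. The two horizontal sides contribute nothing, because $y_j$ is constant on each of them. Each vertical side contributes at most $L^2T^2$ in absolute value. Hence $\int P(Dy)$ stays bounded as $R\to\infty$. But $P(Dy)\ge\min_{K_2}P>0$ makes it grow linearly in $R$, a contradiction.

Thus a region of the phase $K_2$ may perhaps border on the phase $0$ along one side, but it cannot be bordered by the phase $0$ on both sides. The obstruction does not distinguish the two sides: if $y$ has gradient in $\{0\}\cup K_2$, so does $z\mapsto-y(-z)$, with top and bottom interchanged. A fine mixture of the two phases should contain thin layers of $K_2$ between layers of $0$, so one expects homogeneous mixtures to be impossible. The next two statements make this precise for Young measures.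

\subsection{Averages of minors}

\begin{lemma}\label{lem:minors}
Let $2\le p\le\infty$, let $\nu$ be a homogeneous $L^p$ gradient Young measure, and let $A=\int X\,d\nu(X)$. Then each $M_{ij}$ is $\nu$-integrable and
\begin{equation}\label{eq:minors}
\int M_{ij}(X)\,d\nu(X)=M_{ij}(A).
\end{equation}
\end{lemma}

\begin{proof}
We use the following standard fact. If $G^{(k)}$ generates $(\nu_x)$, if $F$ is continuous, and if $F(G^{(k)})$ is equiintegrable, then $F$ is $\nu_x$-integrable for a.e.\ $x$ and $F(G^{(k)})\rightharpoonup\int F\,d\nu_x$ weakly in $L^1(\Omega)$.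

\emph{The generating sequence.} We claim that $\nu$ is generated by gradients $Dz^{(k)}$ with $z^{(k)}\rightharpoonup z$ weakly in $W^{1,2}$ and $|Dz^{(k)}|^2$ equiintegrable. For $p>2$ the sequence in the definition has this property: it is bounded in $W^{1,p}$, so $|Dz^{(k)}|^2$ is bounded in $L^{p/2}$ with $p/2>1$ (in $L^\infty$ if $p=\infty$). For $p=2$, boundedness of $|Dz^{(k)}|^2$ in $L^1$ is not enough, and we use the decomposition lemma of Fonseca, M\"uller and Pedregal \cite{FMP}: $\nu$ is also generated by the gradients of a sequence $z^{(k)}$ that is bounded in $W^{1,2}$ and has $|Dz^{(k)}|^2$ equiintegrable. We pass to a weakly convergent subsequence.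

By the standard fact, $Dz^{(k)}\rightharpoonup A$ weakly in $L^1$, so $Dz=A$ a.e., and $M_{ij}(Dz^{(k)})\rightharpoonup\int M_{ij}\,d\nu$ weakly in $L^1$.

\emph{Weak continuity of minors} (Reshetnyak; Ball \cite{Ball}). For $z\in W^{1,2}(\Omega;\mathbb R^m)$ we have, in the sense of distributions,
\[
M_{ij}(Dz)=\partial_1(z_i\,\partial_2z_j)-\partial_2(z_i\,\partial_1z_j).
\]
This is a direct computation for smooth $z$ and follows in general by approximation, locally in $W^{1,2}$. By Rellich's theorem $z^{(k)}\to z$ strongly in $L^2$, while $Dz^{(k)}\rightharpoonup Dz$ weakly in $L^2$. So the products $z_i^{(k)}\partial_sz_j^{(k)}$ converge to $z_i\,\partial_sz_j$ in the sense of distributions, and therefore $M_{ij}(Dz^{(k)})\to M_{ij}(Dz)=M_{ij}(A)$ in the same sense. Comparing the two limits gives \eqref{eq:minors}.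
\end{proof}

\begin{proposition}\label{prop:two}
Let $2\le p\le\infty$, and let $K_2\subset M^{m\times n}$ be nonempty and closed. Suppose that there are a row $\ell$ and a linear combination $P$ of the minors $M_{ij}$ such that \eqref{eq:cond} holds for all $X\in K_2$. Then $\{0\}$ and $K_2$ are homogeneously $L^p$ incompatible.
\end{proposition}

\begin{proof}
The sets are disjoint, since the $(\ell,2)$ entry is $0$ on the first and $1$ on the second. Let $\nu$ be a homogeneous $L^p$ gradient Young measure with $\operatorname{supp}\nu\subset\{0\}\cup K_2$, let $A=\int X\,d\nu$ and $\lambda=\nu(K_2)$. If $\lambda=1$ or $\lambda=0$, then $\operatorname{supp}\nu\subset K_2$ or $\operatorname{supp}\nu\subset\{0\}$, because both sets are closed. Suppose that $0<\lambda<1$.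

By \eqref{eq:cond}, $A_{\ell1}=0$ and $A_{\ell2}=\lambda$. The purpose of row $\ell$ is that $M_{j\ell}$ reads off the first column:
\[
M_{j\ell}(X)=X_{j1}X_{\ell2}-X_{j2}X_{\ell1}=X_{j1}\quad\text{for }X\in K_2\text{ and for }X=0 .
\]
Hence, by Lemma~\ref{lem:minors}, for every $j$
\[
A_{j1}=\int M_{j\ell}\,d\nu=M_{j\ell}(A)=A_{j1}\lambda-A_{j2}\cdot0=\lambda A_{j1}.
\]
As $\lambda<1$, the first column of $A$ vanishes, so every $M_{ij}(A)$ vanishes and $P(A)=0$. But Lemma~\ref{lem:minors} also gives $P(A)=\int P\,d\nu=\int_{K_2}P\,d\nu>0$, since $P(0)=0$, $P>0$ on $K_2$ and $\lambda>0$. This is a contradiction.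
\end{proof}

It remains to find maps that do cross from $0$ to such a set $K_2$.

\section{An unbounded example: proof of Theorem~\ref{thm:unbounded}}\label{sec:unbounded}

The simplest way to make $M_{12}$ positive is to let each line $t=\text{const}$ be wrapped around a circle whose radius grows with $t$. The circle must shrink to a point as $t\to0^+$, so that the map can be continued by $0$.

Fix $\gamma$ with $1-\frac1p<\gamma<1$. Define $Y:\mathbb R^2\to\mathbb R^3$ by
\[
Y(x,t)=(t^\gamma\cos x,\,-t^\gamma\sin x,\,t)\quad(t>0),\qquad Y=0\quad(t\le0).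
\]
For general $m\ge3$, $n\ge2$ regard $Y$ as a function of $(x_1,x_2)=(x,t)$ only and add $m-3$ zero components; this adds zero rows and columns to $DY$. Let
\[
K_1=\{0\},\qquad K_2=\{DY(x,t):x\in\mathbb R,\ t>0\}.
\]

\emph{$K_2$ is closed.} For $t>0$, the first and second columns of $DY$ give $|DY|\ge t^\gamma$ and $|DY|\ge\gamma t^{\gamma-1}$. So if $DY(x_k,t_k)\to X$, then $t_k$ stays in a compact subset of $(0,\infty)$; here $\gamma<1$ is used. By periodicity we may take $x_k\in[0,2\pi]$, and along a subsequence $(x_k,t_k)$ converges to some $(x,t)$ with $t>0$, so that $X=DY(x,t)\in K_2$. For $\gamma=1$ the closure of $K_2$ would contain the rank-one matrices whose second column is $(\cos x,-\sin x,1,0,\dots,0)^{T}$ and whose other columns vanish, and layering them with $0$ would destroy homogeneous incompatibility. The bound $|DY|\ge\gamma t^{\gamma-1}$ also shows that $K_2$ is unbounded.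

\emph{Homogeneous incompatibility.} On $K_2$ we have $X_{31}=0$ and $X_{32}=1$. Identify $\mathbb R^2$ with $\mathbb C$ in the first two components and put $f=Y_1+iY_2=t^\gamma e^{-ix}$. Then $M_{12}(DY)=\operatorname{Im}(\overline{f_x}\,f_t)$, and
\[
\overline{f_x}\,f_t=(it^\gamma e^{ix})(\gamma t^{\gamma-1}e^{-ix})=i\gamma t^{2\gamma-1},
\qquad\text{so}\qquad M_{12}(DY)=\gamma t^{2\gamma-1}>0 .
\]
Proposition~\ref{prop:two} with $\ell=3$ and $P=M_{12}$ shows that $K_1,K_2$ are disjoint and homogeneously $L^p$ incompatible. The hypothesis $p\ge2$ enters only here.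

\emph{Failure of incompatibility.} Fix $x_0\in\Omega$ and let $y=Y(\cdot-x_0)$ on $\Omega$. The map $Y$ is continuous and is absolutely continuous on segments parallel to the axes, and on bounded sets $|DY|\le C(1+t^{\gamma-1})$ for $t>0$. Since $(1-\gamma)p<1$, the right-hand side lies in $L^p$ near $t=0$, so $y\in W^{1,p}(\Omega;\mathbb R^m)$. The constant sequence $y^{(k)}=y$ generates the $L^p$ gradient Young measure $\nu_x=\delta_{Dy(x)}$. Its support lies in $K_1$ for a.e.\ $x\in\Omega$ with $(x-x_0)_2<0$ and in $K_2$ for a.e.\ $x\in\Omega$ with $(x-x_0)_2>0$. Both sets of points have positive measure, so $K_1,K_2$ are not $L^p$ incompatible. This proves Theorem~\ref{thm:unbounded}.\qed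

\section{A Lipschitz map}\label{sec:lipschitz}

For a compact $K_2$ the map must be Lipschitz and $P$ must stay above a positive constant. The next subsection shows what this forces; the construction follows it step by step. We work with maps of $(x,t)\in\mathbb R^2$ into $\mathbb R^4$ whose fourth component is $t$ for $t>0$, and with
\[
\mathcal N(X)=M_{12}(X)+M_{34}(X).
\]

\subsection{Why the loops must merge, and why there is a fourth component}

Suppose that $Y$, defined for $0\le t\le t_0$, has Lipschitz constant $L$, vanishes for $t=0$ and is periodic in $x$ with period $h$, and that $Y_4=t$ and $\mathcal N(DY)\ge c>0$ a.e. Put $f=Y_1+iY_2$. Since $M_{34}(DY)=\partial_xY_3$ has mean zero over a period, $\int_0^hM_{12}(DY)\,dx\ge ch$ for a.e.\ $t$. Integrating in $t$, we see from Stokes' theorem that the closed curve $x\mapsto f(x,t)$, $0\le x\le h$, encloses clockwise signed area at least $cht$. But it lies in a disc of radius $Lt$, and signed area is the integral of the winding number. So the curve winds at least $ch/(\pi L^2t)$ times around some point. The number of turns per unit length must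 grow at least like $1/t$ toward the interface. In other words, as $t$ increases, turns must merge.

The natural plan is a self-similar map in which two turns merge into one, twice as large, whenever $t$ doubles. On the basic strip $1\le t\le2$ we let $f$ start with two turns per period and end with one:
\begin{equation}\label{eq:bdry}
f(x,1)=e^{-2ix},\qquad f(x,2)=2e^{-ix}.
\end{equation}
The clockwise area enclosed over one period is $2\cdot\pi$ at $t=1$ and $4\pi$ at $t=2$, so $M_{12}$ has average $1$ on the strip. It cannot be positive everywhere, however. If $f$ were smooth on the closed strip and $2\pi$-periodic in $x$ with $M_{12}=\operatorname{Im}(\overline{f_x}f_t)>0$, then $f_x$ would never vanish, and the closed curves $f_x(\cdot,t)$ would all have the same winding number about $0$. By \eqref{eq:bdry} this number is $-2$ at $t=1$ and $-1$ at $t=2$.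

This is where the components $Y_3$ and $Y_4=t$ help. They contribute $M_{34}=\partial_xY_3$, and by a suitable periodic choice of $Y_3$ this can be any smooth function that is periodic in $x$ with mean zero over a period. So it suffices that $M_{12}$ have the right mean over each period; the deviation is absorbed by $Y_3$, provided that $Y_3$ matches at the two ends of the strip.

\subsection{The basic strip}

For $1\le t\le2$ we take a homotopy of the simplest form
\[
f=\alpha(t)e^{-2ix}+\beta(t)e^{-ix}
\]
(see Figure~\ref{fig:loops}). The product needed for $M_{12}$ is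
\[
\overline{f_x}\,f_t=(2i\alpha e^{2ix}+i\beta e^{ix})(\alpha'e^{-2ix}+\beta'e^{-ix})
=i\bigl(2\alpha\alpha'+\beta\beta'+2\alpha\beta'e^{ix}+\alpha'\beta e^{-ix}\bigr),
\]
so that
\begin{equation}\label{eq:M12}
M_{12}=2\alpha\alpha'+\beta\beta'+g\cos x,\qquad g:=2\alpha\beta'+\alpha'\beta .
\end{equation}
The mean equals $1$ exactly if $2\alpha^2+\beta^2=2t+\text{const}$, and \eqref{eq:bdry} makes the constant $0$. This leaves one free function, an angle $\theta$ with
\[
\alpha(t)=\sqrt t\,\cos\theta(t),\qquad\beta(t)=\sqrt{2t}\,\sin\theta(t),\qquad\theta(1)=0,\quad\theta(2)=\tfrac\pi2 .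
\]
The correction is then $u_3=-g\sin x$. It must satisfy $u_3(x,2)=2u_3(x/2,1)$ for all $x$, and this holds exactly if $g(1)=g(2)=0$. As $\beta(1)=0$ and $\alpha(2)=0$, we have $g(1)=2\alpha(1)\beta'(1)=2\sqrt2\,\theta'(1)$ and $g(2)=\alpha'(2)\beta(2)=-2\sqrt2\,\theta'(2)$. So we need $\theta'(1)=\theta'(2)=0$, and we choose
\[
\theta(t)=\tfrac\pi4\bigl(1-\cos\pi(t-1)\bigr).
\]

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[->,gray] (-1.7,0)--(1.9,0);
\draw[->,gray] (0,-1.7)--(0,1.9);
\draw[thick] (0,0) circle (1);
\node at (0,-2.7) {$t=1$};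
\begin{scope}[shift={(5.5,0)}]
\draw[->,gray] (-1.8,0)--(2.7,0);
\draw[->,gray] (0,-2.1)--(0,2.3);
\draw[thick,domain=0:360,samples=150] plot ({0.866*cos(2*\x)+1.2247*cos(\x)},{-0.866*sin(2*\x)-1.2247*sin(\x)});
\node at (0,-2.7) {$t=3/2$};
\end{scope}
\begin{scope}[shift={(12,0)}]
\draw[->,gray] (-2.4,0)--(2.7,0);
\draw[->,gray] (0,-2.3)--(0,2.5);
\draw[thick] (0,0) circle (2);
\node at (0,-2.7) {$t=2$};
\end{scope}
\end{tikzpicture}
\caption{The closed curves $x\mapsto\alpha(t)e^{-2ix}+\beta(t)e^{-ix}$, $0\le x\le2\pi$, all run clockwise. At $t=1$ this is the unit circle run through twice; at $t=3/2$ one turn has become a small inner loop; at $t=2$ it is the circle of radius $2$ run through once. The enclosed clockwise area, counted with multiplicity, is $2\pi t$.}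
\label{fig:loops}
\end{figure}

Define $u:\mathbb R\times[1,2]\to\mathbb R^4$ by
\begin{equation}\label{eq:u}
\begin{aligned}
u_1&=\alpha\cos2x+\beta\cos x, & u_2&=-(\alpha\sin2x+\beta\sin x),\\
u_3&=-g\sin x, & u_4&=t .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:strip}
The map $u$ is smooth on the closed strip, is $2\pi$-periodic in $x$, and satisfies $\mathcal N(Du)=1$ and
\begin{equation}\label{eq:match}
u(x,2)=2u(x/2,1)\qquad(x\in\mathbb R).
\end{equation}
\end{lemma}

\begin{proof}
Smoothness and periodicity are clear from the formulas. Differentiating $2\alpha^2+\beta^2=2t$ gives $2\alpha\alpha'+\beta\beta'=1$, so $M_{12}(Du)=1+g\cos x$ by \eqref{eq:M12}. Also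
\[
M_{34}(Du)=\partial_xu_3\,\partial_tu_4-\partial_tu_3\,\partial_xu_4=-g\cos x .
\]
The sum is $1$. Since $\theta'(t)=\frac{\pi^2}4\sin\pi(t-1)$ vanishes at $t=1$ and $t=2$, we have $g(1)=g(2)=0$. With $\alpha(1)=1$, $\beta(1)=0$, $\alpha(2)=0$ and $\beta(2)=2$, both sides of \eqref{eq:match} equal $(2\cos x,-2\sin x,0,2)$.
\end{proof}

\subsection{Self-similar extension}

\begin{lemma}\label{lem:ext}
Let $v:\mathbb R\times[1,2]\to\mathbb R^4$ be Lipschitz, $2\pi$-periodic in $x$, with $v(x,2)=2v(x/2,1)$ for all $x$. Then
\[
Y(x,t)=2^kv(2^{-k}x,2^{-k}t)\ \ (2^k\le t\le2^{k+1},\ k\in\mathbb Z),\qquad Y(x,t)=0\ \ (t\le0)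
\]
is a well-defined Lipschitz map on $\mathbb R^2$. We have $DY=0$ for $t<0$, and for a.e.\ $(x,t)$ with $t>0$ the matrix $DY(x,t)$ is a value of $Dv$.
\end{lemma}

\begin{proof}
On the line $t=2^{k+1}$ the two definitions give $2^kv(s,2)$ and $2^{k+1}v(s/2,1)$ with $s=2^{-k}x$, and these agree. Let $L$ be the Lipschitz constant of $v$. The rescaling does not change Lipschitz constants, so $Y$ has Lipschitz constant $L$ on each closed strip $2^k\le t\le2^{k+1}$. A segment in $\{t>0\}$ meets finitely many strips, so $Y$ is $L$-Lipschitz on $\{t>0\}$.

The map $v$ is bounded, being continuous and periodic, and $|Y(x,t)|\le2^k\sup|v|\le t\sup|v|$ for $2^k\le t\le2^{k+1}$. Hence $Y$ is continuous up to $t=0$, and it is $L$-Lipschitz on $\{t\ge0\}$. If $a$ lies in $\{t>0\}$ and $b$ in $\{t\le0\}$, let $d$ be the point where the segment from $a$ to $b$ meets $\{t=0\}$. Then $|Y(a)-Y(b)|=|Y(a)-Y(d)|\le L|a-d|\le L|a-b|$. The statements about $DY$ follow from the definition.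
\end{proof}

With $v=u$ we obtain a compact example with $N=2$. Let $K_2=\{Du(x,t):x\in\mathbb R,\ 1\le t\le2\}$, padded by zero rows and columns to $m\times n$ matrices; it is compact, since $Du$ is continuous and periodic. On $K_2$,
\begin{equation}\label{eq:K2}
X_{41}=0,\qquad X_{42}=1,\qquad\mathcal N(X)>0 .
\end{equation}
So $\{0\}$ and $K_2$ are homogeneously incompatible by Proposition~\ref{prop:two} with $\ell=4$, $P=\mathcal N$ and $p=\infty$. They are not incompatible, because the map $Y$ of Lemma~\ref{lem:ext} crosses from one to the other; the formal argument is the one in Section~\ref{sec:unbounded}.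

\section{Finitely many gradients}\label{sec:finite}

The inequality in \eqref{eq:K2} is strict, so it survives a small perturbation of the gradient. We therefore replace $u$ by a piecewise affine interpolant. The interpolant must respect two exact conditions: the fourth component must remain $t$, and the matching \eqref{eq:match} must hold. Since \eqref{eq:match} relates $x$ on the top line to $x/2$ on the bottom line, the bottom line needs nodes twice as dense.

\begin{lemma}\label{lem:pwaffine}
There is a Lipschitz map $v:\mathbb R\times[1,2]\to\mathbb R^4$, $2\pi$-periodic in $x$, with $v(x,2)=2v(x/2,1)$, whose gradient takes only finitely many values, each of which satisfies \eqref{eq:K2}.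
\end{lemma}

\begin{proof}
Let $Q\ge2$ be an integer and let $t_j=1+j/Q$, $0\le j\le Q$. Place vertices on the line $t=t_0=1$ at $x\in\frac\pi Q\mathbb Z$, and on each line $t=t_j$, $j\ge1$, at $x\in\frac{2\pi}Q\mathbb Z$. Consider the rectangles
\[
\Bigl[\tfrac{2\pi k}Q,\tfrac{2\pi(k+1)}Q\Bigr]\times[t_j,t_{j+1}],\qquad k\in\mathbb Z,\ 0\le j\le Q-1 .
\]
For $j\ge1$ split each of them by a diagonal, always in the same direction. For $j=0$ split each into three triangles by joining the midpoint of the bottom side, which is a vertex, to the two top corners. The result is a conforming triangulation, invariant under $x\mapsto x+2\pi$, with finitely many triangles modulo this translation. Every triangle is a translate of $\frac1QT_i$ for one of five fixed triangles $T_1,\dots,T_5$ that do not depend on $Q$.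

Let $v$ be the continuous map that is affine on each triangle and equals $u$ at the vertices. It is $2\pi$-periodic in $x$, its gradient takes finitely many values, it is Lipschitz, and $v_4=t$ because $u_4=t$ is affine. Thus $X_{41}=0$ and $X_{42}=1$ for every value $X$ of $Dv$.

\emph{Matching.} The function $x\mapsto v(x,2)$ is piecewise affine with nodes $\frac{2\pi k}Q$ and values $u(\frac{2\pi k}Q,2)=2u(\frac{\pi k}Q,1)$ there, by \eqref{eq:match}. The function $x\mapsto2v(x/2,1)$ is piecewise affine with the same nodes and the same values $2u(\frac{\pi k}Q,1)$. So the two coincide.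

\emph{The minors.} Let $T$ be a triangle, $z\in T$, and let $e$ be an edge vector of $T$, from the vertex $a$ to the vertex $a+e$. On $T$,
\[
Dv\,e=u(a+e)-u(a)=\int_0^1Du(a+se)\,e\,ds,
\]
so $|(Dv-Du(z))e|\le\operatorname{diam}(T)\,\sup|D^2u|\,|e|$. Take two edges $e=\frac1Q\hat e_1,\frac1Q\hat e_2$ of $T$, where $\hat e_1,\hat e_2$ are edges of some $T_i$. They form a basis of $\mathbb R^2$, and there are only finitely many such bases. Hence $|Dv-Du(z)|\le C\operatorname{diam}(T)\le C'/Q$ with $C'$ independent of $Q$. Since $\mathcal N(Du)=1$, $Du$ is bounded and $\mathcal N$ is a quadratic form, $\mathcal N(Dv)\ge\frac12$ for $Q$ large. Fix such a $Q$.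
\end{proof}

\section{More than two sets: proof of Theorem~\ref{thm:finite}}\label{sec:N}

It remains to add the singletons $K_r=\{-c_rE\}$ without losing homogeneous incompatibility. The extra sets contribute to the averages, so the argument of Proposition~\ref{prop:two} no longer shows that $A_{31}=0$ and $\mathcal N(A)=0$. What saves it is that at $-cE$
\begin{equation}\label{eq:E}
M_{12}=M_{14}=M_{24}=0,\qquad M_{34}=\mathcal N=c^2 .
\end{equation}
Thus $M_{34}$ and $\mathcal N$ receive the same extra term, and the minus sign in $-cE$ makes the remaining cross terms favorable.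

\begin{proposition}\label{prop:N}
Let $m\ge4$, $n\ge2$, $N\ge2$, and let $K_2\subset M^{m\times n}$ be nonempty and compact with \eqref{eq:K2} for all $X\in K_2$. Let $K_1=\{0\}$ and $K_r=\{-c_rE\}$ for $3\le r\le N$, where $0<c_3<\dots<c_N$. Then $K_1,\dots,K_N$ are homogeneously incompatible.
\end{proposition}

\begin{proof}
Put $c_1=0$, so that $K_r=\{-c_rE\}$ for all $r\ne2$. The sets are disjoint, since the $(4,2)$ entry is $1$ on $K_2$ and $-c_r\le0$ on $K_r$, and the $c_r$ are distinct.

The sets are compact, so we may take $p=\infty$. Let $\nu$ be a homogeneous $L^\infty$ gradient Young measure with $\operatorname{supp}\nu\subset\bigcup_rK_r$ and let $A=\int X\,d\nu$. Put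
\[
\lambda=\nu(K_2),\quad\mu_r=\nu(K_r)\ (r\ne2),\quad\kappa=\sum_{r\ne2}\mu_rc_r\ge0,\quad q=\sum_{r\ne2}\mu_rc_r^2,
\]
\[
a_j=\int_{K_2}X_{j1}\,d\nu\ (j=1,2,3),\qquad b=\int_{K_2}\mathcal N\,d\nu,\qquad S=\lambda-\kappa .
\]
As $\sum_{r\ne2}\mu_r=1-\lambda$, the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:CS}
\kappa^2\le(1-\lambda)q\le q .
\end{equation}
The relevant entries of $A$ are
\[
A_{11}=a_1,\quad A_{21}=a_2,\quad A_{31}=a_3-\kappa,\quad A_{41}=0,\quad A_{42}=S,
\]
so $M_{j4}(A)=A_{j1}S$. On $K_2$ we have $M_{j4}(X)=X_{j1}$. With \eqref{eq:E}, Lemma~\ref{lem:minors} applied to $M_{14}$, $M_{24}$, $M_{34}$ and $\mathcal N$ gives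
\begin{align}
a_j&=a_jS\qquad(j=1,2),\label{eq:aj}\\
a_3+q&=(a_3-\kappa)S,\label{eq:a3}\\
b+q&=M_{12}(A)+(a_3-\kappa)S.\label{eq:b}
\end{align}

\emph{Case $0<\lambda<1$.} Since $1-S=1-\lambda+\kappa>0$, \eqref{eq:aj} gives $A_{11}=A_{21}=0$, hence $M_{12}(A)=0$. Comparing \eqref{eq:a3} and \eqref{eq:b}, we find $a_3=b$. So \eqref{eq:b} becomes
\[
b+q=(b-\kappa)(\lambda-\kappa)=b\lambda-\kappa(b+\lambda)+\kappa^2 .
\]
Here $b>0$, because $\mathcal N>0$ on $K_2$ and $\lambda>0$; thus $\kappa(b+\lambda)\ge0$. With \eqref{eq:CS} we obtain $b+q\le b\lambda+\kappa^2\le b\lambda+q$, that is, $b\le b\lambda<b$, a contradiction.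

\emph{Case $\lambda=1$.} Then $\operatorname{supp}\nu\subset K_2$, since $K_2$ is closed.

\emph{Case $\lambda=0$.} Then $\nu=\sum_{r\ne2}\mu_r\delta_{-c_rE}$ with $\sum_{r\ne2}\mu_r=1$, and $a_3=0$, $S=-\kappa$. So \eqref{eq:a3} reads $q=\kappa^2$, which means $\sum_{r\ne2}\mu_r(c_r-\kappa)^2=0$. As the $c_r$ are distinct, only one $\mu_r$ is nonzero, and $\operatorname{supp}\nu\subset K_r$ for this $r$.
\end{proof}

The sign in $-c_rE$ is used twice in the first case: it makes $1-S$ positive, and it makes $\kappa(b+\lambda)$ nonnegative.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]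
Let $v$ be the map of Lemma~\ref{lem:pwaffine} and let $Y:\mathbb R^2\to\mathbb R^4$ be its self-similar extension from Lemma~\ref{lem:ext}. Regard $Y$ as a function of $(x_1,x_2)=(x,t)$ on $\mathbb R^n$ and add $m-4$ zero components. Let $K_2$ be the finite set of values of $Dv$, padded by zero rows and columns. Then $Y$ is Lipschitz, $DY=0$ a.e.\ in $\{x_2<0\}$, and $DY\in K_2$ a.e.\ in $\{x_2>0\}$. Padding does not affect \eqref{eq:K2}, so \eqref{eq:K2} holds on $K_2$.

Let $0<c_3<\dots<c_N$. By Proposition~\ref{prop:N} the sets $K_1,\dots,K_N$ are homogeneously incompatible. To see that they are not incompatible, fix $x_0\in\Omega$. The constant sequence $y^{(k)}=Y(\cdot-x_0)$ generates the $L^\infty$ gradient Young measure $\nu_x=\delta_{DY(x-x_0)}$. Its support lies in $K_1$ for a.e.\ $x\in\Omega$ with $(x-x_0)_2<0$ and in $K_2$ for a.e.\ $x\in\Omega$ with $(x-x_0)_2>0$. Both sets of points have positive measure, and the $K_r$ are disjoint, so no single $K_i$ contains $\operatorname{supp}\nu_x$ for a.e.\ $x$.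
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ball}
Ball, \emph{Arch. Rational Mech. Anal.} \textbf{63} (1977).

\bibitem{BJ}
J.~M. Ball and R.~D. James, ``Incompatible sets of gradients and metastability'', arXiv:1407.5929 (2014).

\bibitem{FMP}
Fonseca, M\"uller and Pedregal, \emph{SIAM J. Math. Anal.} \textbf{29} (1998) 736--756.

\end{thebibliography}

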